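# Central zonotopal algebras of graphs and bridge-free matroids

## Three equivalent conditions on a pair of graphs

**Theorem A.** Let $G_1$ and $G_2$ be connected loopless graphs, each with at least two vertices (multiple edges allowed). The following are equivalent:

1. $\mathcal C^{\mathrm{Cen}}_{G_1}$ and $\mathcal C^{\mathrm{Cen}}_{G_2}$ are isomorphic as non-graded algebras;
2. $\mathcal C^{\mathrm{Cen}}_{G_1}$ and $\mathcal C^{\mathrm{Cen}}_{G_2}$ are isomorphic as graded algebras;
3. the bridge-free matroids $M_{G_1}$ and $M_{G_2}$ are isomorphic.

Here $M_G$ is the cycle matroid of $G$ after deleting all bridges. The algebra $\mathcal C_G^{\mathrm{Cen}}$ is $\mathcal C_A^{\mathrm{Cen}}$, where $A$ is the incidence matrix of any orientation of $G$ with one row deleted. For a matrix $A\in\mathbb R^{n\times m}$ of rank $n$ with columns $y_1,\dots,y_m$,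
$$\mathcal C_A^{\mathrm{Cen}}=\mathbb R[x_1,\dots,x_n]/\mathcal I_A^{(0)},$$
where $\mathcal I_A^{(0)}$ is generated by the polynomials $(\eta_H\cdot(x_1,\dots,x_n))^{m(H)}$; here $H$ runs over the facets of the zonotope $Z_A=\bigoplus_i[0,y_i]$, $\eta_H$ is a normal vector of $H$, and $m(H)$ is the number of non-zero coordinates of $\eta_HA$.

This equivalence is a conjecture in Gleb Nenashev, "Classification of external Zonotopal algebras", arXiv:1803.09966 (2018). These notes prove it. Throughout, "algebra" means $\mathbb R$-algebra.

Let us unpack the ideal. A linear functional $\eta$ is maximized on $[0,y_i]$ at $y_i$ if $\eta(y_i)>0$, at $0$ if $\eta(y_i)<0$, and on the whole segment if $\eta(y_i)=0$. So the face of $Z_A$ maximizing $\eta$ is a translate of the zonotope of the columns with $\eta(y_i)=0$. It is a facet exactly when these columns span a hyperplane. Hence the facet normals are, up to scalars, the normals of the hyperplanes of $\mathbb R^n$ spanned by columns, and $m(H)$ counts the columns that do not lie on the hyperplane. The generators are homogeneous, so the algebra is graded.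

**Example 1 (parallel edges).** Two vertices and $k\ge 1$ parallel edges give $n=1$ and $k$ non-zero numbers as columns. The only hyperplane is $\{0\}$, spanned by the empty set, and $m=k$. So the algebra is $\mathbb R[x]/(x^k)$.

**Example 2 (triangle).** Delete the row of vertex $3$. The columns are $(1,0),(0,1),(1,-1)$. The spanned lines have normals $(0,1),(1,0),(1,1)$, each with $m=2$. The ideal $(x_1^2,x_2^2,(x_1+x_2)^2)$ contains all quadratic forms. So the algebra has dimensions $1,2$ in degrees $0,1$ and is zero above. For three parallel edges the dimensions are $1,1,1$. The two total dimensions agree, but the algebras do not, and neither do the matroids.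

**Example 3 (a bridge is invisible).** Add to the triangle a pendant edge from vertex $3$ to a new vertex $4$, and again delete row $3$. Keeping rows $1,2,4$, the columns are $(1,0,0),(0,1,0),(1,-1,0),(0,0,1)$. The plane of the first three has normal form $x_3$ and $m=1$. The planes spanned by $(0,0,1)$ and a triangle column have normal forms $x_2,\ x_1,\ x_1+x_2$ and $m=2$. The ideal is $(x_3,x_1^2,x_2^2,(x_1+x_2)^2)$, and the quotient is the algebra of the triangle. This is why bridges must be deleted in condition 3.

The three implications to prove are of very different nature. That 1 implies 2 is soft commutative algebra. That 3 implies 2 needs a linear map, while a matroid isomorphism is only a bijection of edges. That 2 implies 3 is the hard one: a graded isomorphism is a linear map on forms of degree one, and it has no reason to send edge vectors to edge vectors.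

## Vector configurations, nullity, and graphic configurations

It is convenient to forget coordinates.

**Definition (configuration).** A configuration $M=(y_e)_{e\in E}$ is a finite family of nonzero vectors spanning a finite-dimensional real space $V$. For a subspace $U\subseteq V$ put
$$E(U)=\{e:y_e\in U\},\qquad r(U)=\dim\operatorname{span}\{y_e:e\in E(U)\},\qquad \nu(U)=|E(U)|-r(U).$$
For $\eta\in V^*$ let $m(\eta)=\#\{e:\eta(y_e)\neq0\}$. A hyperplane of $M$ is a hyperplane $H\subset V$ spanned by elements of $M$; $\eta_H$ is its normal and $m(H)=m(\eta_H)$. The algebra of $M$ is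
$$\mathcal C_M=\operatorname{Sym}(V^*)/I_M,\qquad I_M=(\eta_H^{m(H)}:H\text{ a hyperplane of }M),$$
and $\mathcal C_M=\mathbb R$ if $V=0$.

The number $\nu(U)\ge0$ is the nullity of $U$; it depends only on the set $E(U)$. For the nonzero columns of a matrix $A$ of full row rank this gives back $\mathcal C_A^{\mathrm{Cen}}$; zero columns do not affect the ideal. Neither $\nu$ nor $I_M$ changes when individual vectors are multiplied by nonzero scalars.

We use the usual matroid words for the family $(y_e)$. For $X\subseteq E$ write $\operatorname{span}X$ for the span of $\{y_e:e\in X\}$, and $M|X$ for the subfamily. A circuit is a minimal dependent set. An element $e\in X$ is a coloop of $M|X$ if $y_e\notin\operatorname{span}(X\setminus e)$, equivalently if it lies in no circuit inside $X$. In particular $e$ is a coloop of $M$ iff $E\setminus e$ does not span $V$. $M$ is disconnected if $E=A\sqcup B$ with $A,B\ne\emptyset$ and $\operatorname{span}A\cap\operatorname{span}B=0$. Every $M$ is the direct sum of its connected components. Since there are no zero vectors, the one-element components are the coloops, and the larger components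 are coloop-free. In the cycle matroid of a graph, circuits are cycles, coloops are bridges, and the rank is the number of vertices minus $c(G)$, the number of connected components.

One trivial fact will be used often.

**(D)** If $X=\bigsqcup_jX_j$ and the sum of the spaces $\operatorname{span}X_j$ is direct, then $M|X$ is coloop-free iff every $M|X_j$ is. Indeed, for $e\in X_j$ we have $y_e\in\operatorname{span}(X\setminus e)$ iff $y_e\in\operatorname{span}(X_j\setminus e)$.

**Definition (graphic).** A configuration is graphic if, up to a linear isomorphism and nonzero rescaling of individual vectors, it is $(e_a-e_b)_{ab\in E(G)}$ for some loopless graph $G$ (not necessarily connected), in the span of these vectors.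

If $G$ is connected with vertex set $N$, forgetting one coordinate is injective on vectors of $\mathbb R^N$ with coordinate sum $0$. So the columns of the reduced incidence matrix are, up to a linear isomorphism and signs, the vectors $e_a-e_b\in\mathbb R^N$. This also shows that $\mathcal C_G^{\mathrm{Cen}}$ does not depend, up to graded isomorphism, on the orientation or on the deleted row.

**(Q)** Subfamilies of graphic configurations (in their spans) are graphic, and so are quotients by $\operatorname{span}Y$, $Y\subseteq E$, with zero vectors removed. For the quotient, let $Y\subseteq E(G)$. The map $\mathbb R^N\to\mathbb R^{N/Y}$ that sums coordinates over the components of $(N,Y)$ has as kernel the vectors with sum $0$ on each component, which is $\operatorname{span}Y$. It sends the incidence vectors of $G$ to those of the contraction $G/Y$, loops becoming zero.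

**Example 4 (a circuit).** Let $M$ consist of $s\ge2$ vectors spanning $V$ of dimension $s-1$, any $s-1$ of them independent. Then $\nu(V)=1$ and $\nu(U)=0$ for every proper subspace $U$. The cycle graph of length $s$ is the graphic instance.

**Example 5 ($K_4$ minus an edge).** Take edges $12,13,23,14,24$ and $V=\{x\in\mathbb R^4:\sum x_v=0\}$, of dimension $3$. Then $\nu(V)=2$. The planes $W=\operatorname{span}\{12,13,23\}$ and $W'=\operatorname{span}\{12,14,24\}$ have nullity $1$. Every other proper subspace has nullity $0$, because the remaining cycle $13,23,24,14$ already spans $V$.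

## Which powers of a linear form lie in the ideal

Example 2 suggests asking, for every $\eta\in V^*$ and not only for the normals $\eta_H$, which power of $\eta$ is zero in $\mathcal C_M$. The answer involves only nullities, and this is how matroid data will come out of the algebra.

We test membership in $I_M$ by duality. View $\operatorname{Sym}(V)$ as the polynomial functions on $V^*$, and let $\operatorname{Sym}(V^*)$ act on it by constant-coefficient differential operators, $\eta$ acting as the directional derivative $\partial_\eta$. The pairing $\operatorname{Sym}^d(V^*)\times\operatorname{Sym}^d(V)\to\mathbb R$ is perfect: in coordinates, monomials pair diagonally with nonzero values. A polynomial $f$ is killed by $I_M$ iff $\partial_{\eta_H}^{m(H)}f=0$ for all $H$, that is, iff $f$ has degree less than $m(H)$ on every line in direction $\eta_H$. And $f\in\operatorname{Sym}^d(V)$ is orthogonal to $(I_M)_d$ iff $I_M$ kills $f$. One direction is clear. For the other, if $p\in(I_M)_k$ with $k\le d$, then every $q\in\operatorname{Sym}^{d-k}(V^*)$ satisfies $q(pf)=(qp)f=0$, so $pf=0$ by perfectness.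

**Lemma 1.** Let $m=|E|$ and $n=\dim V$. Then $\operatorname{Sym}^d(V^*)\subseteq I_M$ for $d>m-n$.

*Proof.* We show by induction on $m$: if $f\in\operatorname{Sym}^d(V)$ is killed by $I_M$ and $d>m-n$, then $f=0$. By duality this is the claim. If $n=0$ then $m=0$, $d>0$, and $\operatorname{Sym}^d(0)=0$. Let $n\ge1$ and pick $e\in E$.

**Step 1: $y_e$ divides $f$.** The purpose is to peel off one factor. Let $\bar M$ be the configuration in $V/\langle y_e\rangle$ of the images of the vectors not parallel to $y_e$. It has $\bar m\le m-1$ elements, and $(V/\langle y_e\rangle)^*=y_e^\perp\subset V^*$. Its hyperplanes correspond to the hyperplanes $H\ni y_e$ of $M$, with the same normals and the same $m(H)$, since vectors parallel to $y_e$ lie on $H$. So the restriction $f|_{y_e^\perp}$ is killed by $I_{\bar M}$. It is homogeneous of degree $d>m-n\ge\bar m-(n-1)$, so it is $0$ by induction. Thus $f$ vanishes on the hyperplane $y_e=0$ of $V^*$, and $f=y_eg$.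

**Step 2: the case of a coloop.** If $e$ is a coloop, then $H=\operatorname{span}(E\setminus e)$ is a hyperplane with $m(H)=1$, so $f$ is constant on lines in direction $\eta_H$. Since $\eta_H(y_e)\ne0$, the function $y_e$ has a zero on each such line, and so does $f$. So $f=0$.

**Step 3: the other case.** The purpose is to apply induction to $g$ and $M\setminus e$. If $e$ is not a coloop, $M\setminus e$ spans $V$. Let $H$ be a hyperplane of $M\setminus e$; it is also one of $M$. On lines in direction $\eta_H$ the product $y_eg$ has degree less than $m_M(H)$. If $e\notin E(H)$, then $y_e$ has degree exactly $1$ on these lines, so $g$ has degree less than $m_M(H)-1=m_{M\setminus e}(H)$ there. If $e\in E(H)$, then $y_e$ is constant along $\eta_H$, so $y_e\,\partial_{\eta_H}^{m_M(H)}g=0$, hence $\partial_{\eta_H}^{m_M(H)}g=0$, and $m_M(H)=m_{M\setminus e}(H)$. So $I_{M\setminus e}$ kills $g$, and $\deg g=d-1>(m-1)-n$. By induction $g=0$. $\square$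

**Lemma 2.** For $\eta\in V^*$,
$$\min\{k\ge1:\eta^k\in I_M\}=\nu(V)-\nu(\ker\eta)+1.\tag{1}$$

*Proof.* Let $F=E(\ker\eta)$, $D=E\setminus F$, $c=n-r(\ker\eta)$. Then $\nu(V)-\nu(\ker\eta)=(|E|-n)-(|F|-r(\ker\eta))=|D|-c$.

**Upper bound.** We transport Lemma 1 from a quotient. Let $M/F$ be the images of $y_e$, $e\in D$, in $V/\operatorname{span}F$. They are nonzero because $\operatorname{span}F\subseteq\ker\eta$. Hyperplanes of $M/F$ correspond to hyperplanes $H\supseteq\operatorname{span}F$ of $M$, with the same $\eta_H\in(\operatorname{span}F)^\perp=(V/\operatorname{span}F)^*$ and the same $m(H)$. So $I_{M/F}\subseteq I_M$. Now $\eta\in(\operatorname{span}F)^\perp$, and $M/F$ has $|D|$ elements in dimension $c$, so Lemma 1 gives $\eta^{|D|-c+1}\in I_M$.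

**Lower bound.** We exhibit a polynomial killed by $I_M$ but not by $\eta^{|D|-c}$. Extend a basis of $F$ to a basis $B$ of $M$; let $S=E\setminus B$ and $p=\prod_{e\in S}y_e$. For each hyperplane $H$ of $M$, the basis $B$ contains an element off $H$, so at most $m(H)-1$ factors of $p$ are nonconstant along $\eta_H$. Hence $I_M$ kills $p$. Let $j=|S\cap D|=|D|-|B\cap D|=|D|-c$. The factors $y_e$ with $e\in F$ are constant along $\eta$, so
$$\partial_\eta^jp=j!\prod_{e\in S\cap D}\eta(y_e)\prod_{e\in S\cap F}y_e\neq0 .$$
So $\eta^j\notin I_M$, and no smaller power lies in $I_M$ either. $\square$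

For a hyperplane $H$ of $M$ we have $|D|=m(H)$ and $c=1$, so the right side of (1) for $\eta_H$ is exactly $m(H)$.

## Coloops, the grading, and a criterion in terms of nullity

**Lemma 3 (coloops).** Let $K$ be the set of coloops of $M$, $V_0=\operatorname{span}(E\setminus K)$, and $M_0=M\setminus K$ in $V_0$. Then $\mathcal C_M\cong\mathcal C_{M_0}$ as graded algebras.

*Proof.* We have $V=V_0\oplus\operatorname{span}K$ with $K$ independent. For $e\in K$ let $\eta_e$ be a form with kernel $\operatorname{span}(E\setminus e)$, a hyperplane of $M$ with $m=1$; so $\eta_e\in I_M$. The $\eta_e$ vanish on $V_0$, and for $e'\in K$ we have $\eta_e(y_{e'})\ne0$ iff $e=e'$. So they form a basis of $V_0^\perp=\ker(V^*\to V_0^*)$, and $(V_0^\perp)\subseteq I_M$. It remains to find the image of $I_M$ in $\operatorname{Sym}(V^*)/(V_0^\perp)=\operatorname{Sym}(V_0^*)$.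

Let $H$ be a hyperplane of $M$. If some $e\in K$ is not on $H$, then $E(H)\subseteq E\setminus e$, so $H=\operatorname{span}(E\setminus e)$ and $\eta_H\propto\eta_e$ maps to $0$. Otherwise $K\subseteq E(H)$ and $E(H)\setminus K$ consists of vectors of $V_0$, so $H=\operatorname{span}K\oplus(H\cap V_0)$, where $H\cap V_0$ is spanned by $E(H)\setminus K$. Then $H\cap V_0$ is a hyperplane of $M_0$ with normal $\eta_H|_{V_0}$ and the same $m(H)$. Conversely each hyperplane $H_0$ of $M_0$ arises from $H_0\oplus\operatorname{span}K$. So the image of $I_M$ is $I_{M_0}$. $\square$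

**Lemma 4 (criterion).** Let $M_1,M_2$ be coloop-free configurations in $V_1,V_2$.

(i) $\mathcal C_{M_1}\cong\mathcal C_{M_2}$ as algebras iff as graded algebras.

(ii) Graded isomorphisms $\mathcal C_{M_2}\to\mathcal C_{M_1}$ correspond, via their degree $1$ part $\varphi^*:V_2^*\to V_1^*$, to linear isomorphisms $\varphi:V_1\to V_2$ with $\nu_2(\varphi(U))=\nu_1(U)$ for all subspaces $U\subseteq V_1$.

*Proof.* (i) The algebra $\mathcal C=\mathcal C_M$ is finite-dimensional by Lemma 1, has $\mathcal C_0=\mathbb R$ because all $m(H)\ge1$, and is generated in degree $1$. So it is local with maximal ideal $\mathfrak m=\mathcal C_{\ge1}$, and $\mathfrak m^k=\mathcal C_{\ge k}$. Hence $\operatorname{gr}_{\mathfrak m}\mathcal C\cong\mathcal C$ as graded algebras. An algebra isomorphism preserves the maximal ideals and induces a graded isomorphism of the associated graded algebras.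

(ii) If $m(H)=1$, the only element off $H$ is a coloop. So coloop-freeness gives all $m(H)\ge2$, and $(\mathcal C_{M_i})_1=V_i^*$. Since the algebras are generated in degree $1$, graded isomorphisms correspond to linear isomorphisms $\varphi$ such that the extension of $\varphi^*$ to symmetric algebras satisfies $\varphi^*(I_{M_2})=I_{M_1}$.

**From ideals to nullities.** Suppose $\varphi^*(I_{M_2})=I_{M_1}$. For $\eta\in V_2^*$, $\ker\varphi^*\eta=\varphi^{-1}(\ker\eta)$, and Lemma 2 gives
$$\nu_1(V_1)-\nu_1(\ker\varphi^*\eta)=\nu_2(V_2)-\nu_2(\ker\eta).$$
Take maxima over $\eta$. A generic kernel contains no vector of the configuration and has nullity $0$, so the maxima are $\nu_1(V_1)$ and $\nu_2(V_2)$; these are therefore equal. For a proper subspace $U$, choose $\eta\in\varphi(U)^\perp$ outside finitely many proper subspaces of $\varphi(U)^\perp$, so that $E_2(\ker\eta)=E_2(\varphi(U))$ and $E_1(\ker\varphi^*\eta)=E_1(U)$. The displayed equation becomes $\nu_1(U)=\nu_2(\varphi(U))$.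

**From nullities to ideals.** We claim that for every configuration
$$I_M=\bigl(\eta^{\,\nu(V)-\nu(\ker\eta)+1}:\ \eta\in V^*\bigr).\tag{2}$$
The elements on the right lie in $I_M$ by Lemma 2, and for $\eta=\eta_H$ the exponent is $m(H)$. So $\nu$ determines $I_M$. If $\nu_2\circ\varphi=\nu_1$, then $\varphi^*$ carries the generators (2) of $I_{M_2}$ to those of $I_{M_1}$. $\square$

For a circuit (Example 4), formula (2) says that $I_M$ is generated by all squares $\eta^2$, so $\mathcal C_M=\mathbb R\oplus V^*$. This agrees with Example 2.

The problem is now pure linear algebra: the algebra of a coloop-free configuration is the same information as the function $\nu$ on subspaces of $V$.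

## Graphic matroids have a unique real realization up to scaling

We use the criterion first for the implication from matroids to algebras. A matroid isomorphism must be turned into a linear map.

**Lemma 5.** Let $M_1=(y_e)_{e\in E_1}$ be graphic, $M_2=(z_e)_{e\in E_2}$ any real configuration, and $\sigma:E_1\to E_2$ a matroid isomorphism. Then there is a linear isomorphism $\varphi:V_1\to V_2$ with $\varphi(y_e)\in\mathbb R^*z_{\sigma(e)}$ for all $e$.

*Proof.* **Step 1: normalization.** We write both configurations as matrices and use rescaling to fix as many entries as possible. Identify $E_2$ with $E_1=:E$ via $\sigma$, and let $B$ be a basis of the common matroid. For $e\notin B$ write $y_e=\sum_{b\in B}D^1_{be}y_b$ and $z_e=\sum_{b\in B}D^2_{be}z_b$. The support of $D^i$ is given by the fundamental circuits of $B$, so it is the same for $i=1,2$. Let $\Gamma$ be the bipartite graph on $B\sqcup(E\setminus B)$ whose edges are the support positions. Rescaling the vectors of $M_i$ rescales rows and columns of $D^i$. Fix a spanning forest $T$ of $\Gamma$. Starting from a root in each tree, we rescale so that all entries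 of $D^1,D^2$ at positions in $T$ are $1$. It suffices to show $D^1=D^2$: then $\varphi(y_b)=z_b$ $(b\in B)$ is as required.

**Step 2: a chordless cycle.** We enlarge step by step the set of positions where the matrices agree. Let $\Delta\supseteq T$ be a set of positions where $D^1,D^2$ are known to agree, and suppose some edge of $\Gamma$ is not in $\Delta$. Among these choose $\epsilon$ whose ends have minimal distance in $\Delta$, and let $P$ be a shortest path in $\Delta$ between its ends. The cycle $P\cup\epsilon$ has no chord in $\Gamma$: a chord in $\Delta$ would shorten $P$, and a chord not in $\Delta$ would have ends at smaller distance in $\Delta$ than those of $\epsilon$. Let $R\subseteq B$ and $C\subseteq E\setminus B$ be the vertices of the cycle; $|R|=|C|\ge2$. The submatrix $D^i[R,C]$ has exactly the cycle positions as support. So $\det D^i[R,C]$ is, with signs depending only on positions, a signed sum of two monomials, the products over the two perfect matchings of the cycle.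

**Step 3: the determinant vanishes.** This is where graphicness enters. Expressing the vectors of $(B\setminus R)\cup C$ in the basis $B$ gives a block triangular matrix with blocks an identity and $D^i[R,C]$. So $\det D^i[R,C]\ne0$ iff $(B\setminus R)\cup C$ is a basis. The cycle matroid of a graph is also represented over $\mathbb F_2$ by the incidence vectors mod $2$. The corresponding $\mathbb F_2$-matrix has the same support, so its $[R,C]$-minor equals $1+1=0$. Hence $(B\setminus R)\cup C$ is not a basis, and $\det D^i[R,C]=0$ for $i=1,2$. This equation determines the entry at $\epsilon$ from the other, nonzero, entries of the cycle, which agree for $i=1,2$. So $D^1$ and $D^2$ agree at $\epsilon$; add $\epsilon$ to $\Delta$ and continue until $\Delta=\Gamma$. $\square$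

With $\varphi$ as in the lemma, $y_e\in U$ iff $z_{\sigma(e)}\in\varphi(U)$, so $\nu_2(\varphi(U))=\nu_1(U)$ for all $U$.

## Cyclic subspaces and twins

For the converse we start from $\nu$ and try to recover the matroid. From now on all configurations are coloop-free.

**Definition (cyclic subspace).** $U$ is cyclic for $M$ if $U=\operatorname{span}E(U)$ and $M|E(U)$ is coloop-free; that is, $U$ is the span of a cyclic flat.

In Example 4 the cyclic subspaces are $0$ and $V$; in Example 5 they are $0,W,W',V$.

**(Z1)** $\nu$ is monotone, and $U$ is cyclic iff $\nu(U')<\nu(U)$ for all $U'\subsetneq U$.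

*Proof.* Let $U'\subseteq U$, $F=E(U)$, $F'=E(U')$. Then $\nu(U)-\nu(U')=|F\setminus F'|-(r(F)-r(F'))\ge0$, where $r(F)=\dim\operatorname{span}F$. Let $U$ be cyclic and $U'\subsetneq U$; then $r(F')<r(F)$. If equality held, $F\setminus F'$ would be nonempty and independent modulo $\operatorname{span}F'$, so its elements would be coloops of $M|F$, a contradiction. Conversely, if $U$ is not cyclic, then either $U\ne\operatorname{span}F$ and we take $U'=\operatorname{span}F$, or $M|F$ has a coloop $e$ and we take $U'=\operatorname{span}(F\setminus e)$, for which $E(U')=F\setminus e$. In both cases $\nu(U')=\nu(U)$. $\square$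

**(Z2)** $\nu(U)=\max\{\nu(U_0):U_0\subseteq U\text{ cyclic}\}$. Indeed a minimal $U_0\subseteq U$ with $\nu(U_0)=\nu(U)$ is cyclic by (Z1), and $\nu$ is monotone.

**(Z3)** If $X\subseteq E$ and $M|X$ is coloop-free, then $\operatorname{span}X$ is cyclic, since further elements of $\operatorname{span}X$ lie in circuits with elements of $X$. Sums of cyclic subspaces are cyclic: apply this to $X=E(U)\cup E(U')$.

**Definition (twins).** $(M_1,M_2)$ are twins if both are coloop-free configurations in the same $V$ and $\nu_1=\nu_2=:\nu$.

By (Z1), twins have the same set $\mathcal Z$ of cyclic subspaces, and $|E_1(U)|=|E_2(U)|=\nu(U)+\dim U$ for $U\in\mathcal Z$. In particular $0,V\in\mathcal Z$ and $|E_1|=|E_2|$. We stress that the equality of sizes is available only for cyclic $U$.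

**(Z4)** Let $(M_1,M_2)$ be twins and $U\in\mathcal Z$. Then $M_i|U:=(y_e)_{e\in E_i(U)}$ in $U$ are twins, and so are the $M_i/U$, the images in $V/U$ of the $y_e$ with $e\notin E_i(U)$.

*Proof.* The restriction is clear. The vectors of $M_i/U$ are nonzero and span $V/U$. If $e$ were a coloop of $M_i/U$, some hyperplane of $V$ would contain $U$ and all elements except $e$, so $e$ would be a coloop of $M_i$. Finally, for $U'\supseteq U$ we have $\operatorname{span}E_i(U')\supseteq\operatorname{span}E_i(U)=U$, so $\nu_{M_i/U}(U'/U)=|E_i(U')|-|E_i(U)|-(r_i(U')-r_i(U))=\nu(U')-\nu(U)$. $\square$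

**(Z5)** Let $(M_1,M_2)$ be twins, $V=V'\oplus V''$ with $V',V''\in\mathcal Z$, and $|E_i(V')|+|E_i(V'')|=|E_i|$ for one $i$. Then $E_i=E_i(V')\sqcup E_i(V'')$ for both $i=1,2$. The sizes agree for $i=1,2$, and the two sets are disjoint since the vectors are nonzero.

**(Z6)** Let $(M_1,M_2)$ be twins. Call a bijection $\sigma:E_1\to E_2$ compatible if $\sigma(E_1(U))=E_2(U)$ for all $U\in\mathcal Z$. A compatible bijection is a matroid isomorphism.

*Proof.* A set $X\subseteq E_i$ is independent iff $|X\cap E_i(U)|\le\dim U$ for all $U\in\mathcal Z$. Necessity is clear. If $X$ contains a circuit $C$, then $U=\operatorname{span}C$ is cyclic by (Z3), and $|X\cap E_i(U)|\ge|C|>\dim U$. $\square$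

## One nullity function, two matroids

By (Z6) it would be enough to match elements so that membership in cyclic subspaces is respected. The first hope is that this is automatic: twins have the same cyclic subspaces and the same number of elements in each, and one might try to match up the elements by counting. For an intersection of cyclic subspaces, however, we know nothing: it need not be cyclic, and then the number of elements in it is not determined by $\nu$. The following example shows that this is a true obstruction.

**Example 6.** In $\mathbb R^3$ let $L_1=\{z=0\}$, $L_2=\{x=0\}$ and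
$$M:\ (1,0,0),(1,1,0),(1,2,0),\ (0,0,1),(0,1,1),(0,2,1);$$
$$M':\ p=(0,1,0),\ (1,0,0),(1,1,0),\ (0,0,1),(0,1,1),\ g=(1,3,1).$$
In $M$ no two vectors are parallel. No vector lies on $L_1\cap L_2$, so two vectors in one of the planes and one from the other are independent. So the dependent triples are exactly the triple in $L_1$ and the triple in $L_2$. In $M'$ no two vectors are parallel. The planes spanned by pairs of the first five vectors are $z=0$, $x=0$, $y=0$, $y=z$, $x=y$ and $x-y+z=0$. None contains $g$, and only the first two contain three of the five vectors. So the only dependent triples are $\{p,(1,0,0),(1,1,0)\}\subset L_1$ and $\{p,(0,0,1),(0,1,1)\}\subset L_2$.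

Both configurations are coloop-free, and in both the cyclic subspaces are $0,L_1,L_2,\mathbb R^3$ with nullities $0,1,1,3$. By (Z2) the nullity functions coincide, and by Lemma 4(ii) with $\varphi=\mathrm{id}$ the two ideals $\mathcal I^{(0)}$ are equal. By (2) this common ideal is generated by all fourth powers together with $x_1^3$ and $x_3^3$. But the matroids are not isomorphic: the two dependent triples are disjoint in $M$ and share $p$ in $M'$. The algebra sees the planes $L_1$ and $L_2$ and cannot see whether a vector sits on $L_1\cap L_2$.

So the analogue of Theorem A for general real matrices is false, and graphicness has to be used for this implication too. The second hope is that for graphic twins the lines $\mathbb Ry_e$ themselves coincide. That is false as well: any two circuits spanning $V$ are twins by Example 4, and their lines need not coincide. For instance, the $4$-cycles $1\,2\,3\,4$ and $1\,3\,2\,4$ on the vertex set $\{1,2,3,4\}$ are twins with different edge sets. What is true is the following.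

**Theorem 6.** If $(M_1,M_2)$ are twins and $M_1$ is graphic, there is a compatible bijection $\sigma:E_1\to E_2$.

The result it gives for algebras is slightly more general than what Theorem A requires, since only one side must be graphic.

**Theorem B.** Let $M_1,M_2$ be coloop-free configurations in $V_1,V_2$, with $M_1$ graphic and $M_2$ an arbitrary real configuration. Let $\mathcal C_{M_2}\cong\mathcal C_{M_1}$ be a graded isomorphism, given in degree $1$ by $\varphi^*:V_2^*\to V_1^*$, where $\varphi:V_1\to V_2$ is a linear isomorphism. Then there is a matroid isomorphism $\sigma:E_1\to E_2$ with $\varphi(\operatorname{span}F)=\operatorname{span}\sigma(F)$ for every cyclic flat $F$ of $M_1$.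

*Proof of Theorem B from Theorem 6.* By Lemma 4(ii), after identifying $V_1$ with $V_2$ via $\varphi$, $(M_1,M_2)$ are twins. Theorem 6 gives a compatible $\sigma$, a matroid isomorphism by (Z6). Compatibility is exactly the statement about cyclic flats. $\square$

The proof of Theorem 6 is by induction on $|E_1|$. The $4$-cycles tell us how to split it: deleting an edge of a cycle leaves only coloops, and this weak connectivity is what lets the lines move. Case 1 treats disconnected $M_1$, Case 2 the situation where deleting some edge disconnects $M_1$, and in Case 3, where no deletion disconnects, we shall show that the lines do coincide. If $\dim V\le1$, then $\mathcal Z=\{0,V\}$ and any bijection works. Let $\dim V\ge2$.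

## Case 1: $M_1$ is disconnected

**Splitting both configurations.** We show that $M_2$ splits along the same subspaces as $M_1$ and then use induction on the parts. Let $E_1=A\sqcup B$ with $A,B\ne\emptyset$, $V_A=\operatorname{span}A$, $V_B=\operatorname{span}B$, $V=V_A\oplus V_B$. Vectors are nonzero, so $E_1(V_A)=A$ and $E_1(V_B)=B$; and $V_A,V_B\in\mathcal Z$ by (D) and (Z3). By (Z5), $E_2=E_2(V_A)\sqcup E_2(V_B)$. By (Z4) the restrictions to $V_A$ and to $V_B$ are twins, graphic on the first side by (Q), and smaller. Induction gives compatible bijections $\sigma_A,\sigma_B$; put $\sigma=\sigma_A\sqcup\sigma_B$.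

**Compatibility.** We check that cyclic subspaces split too. Let $U\in\mathcal Z$ and $i\in\{1,2\}$. Then $U=\operatorname{span}E_i(U)=U_A\oplus U_B$ with $U_A=\operatorname{span}(E_i(U)\cap E_i(V_A))=U\cap V_A$, and similarly $U_B=U\cap V_B$. By (D) and (Z3), $U_A,U_B\in\mathcal Z$. Every element of $E_i(U)$ lies in $V_A$ or $V_B$, so $E_i(U)=E_i(U_A)\sqcup E_i(U_B)$ for $i=1,2$. Hence $\sigma(E_1(U))=E_2(U)$. Case 1 is done.

## Case 2: $M_1$ is connected and $M_1\setminus f$ is disconnected for some $f$

Keep Example 5 in mind. With $f=14$, the deletion has the coloop $24$ and one larger component, the triangle $12,13,23$ spanning $W$. The obvious plan is to restrict to $W$, use induction there, and match $14,24$ arbitrarily. This loses information. Take $M_2=M_1$: all six bijections of the triangle are compatible for the restriction to $W$, but the cyclic plane $W'$ forces $12\mapsto12$. What was forgotten is where the path $1\,4\,2$ is attached, that is, the vector $e_1-e_2\in W$. The cure is to keep this vector in $W$ as an additional element. The price is that we must prove that the new, smaller configurations are again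 twins.

**Step 2.1: structure of $M_1$.** We describe $M_1$ as blocks closed up by one series class. Let $S_1=\{f\}\cup\{\text{coloops of }M_1\setminus f\}$ and $s=|S_1|$. Let $B^1_1,\dots,B^1_k$ be the non-coloop connected components of $M_1\setminus f$; each is coloop-free, and $k=0$ is allowed. Put $W_j=\operatorname{span}B_j^1$ and $W=\bigoplus_jW_j$. Since $f$ is not a coloop,
$$V=\operatorname{span}(E_1\setminus f)=W\oplus\operatorname{span}(S_1\setminus f),$$
with $S_1\setminus f$ independent. If $s=1$ then $k\ge2$, since $M_1\setminus f$ is disconnected.

Write $y_f=\sum_{e\in S_1\setminus f}a_ey_e+w^1$ with $w^1\in W$. All $a_e\ne0$; otherwise all elements other than $e$ would lie in $W\oplus\operatorname{span}(S_1\setminus\{e,f\})$ and $e$ would be a coloop of $M_1$. Write $w^1=\sum_jw^1_j$ with $w_j^1\in W_j$. All $w^1_j\ne0$; otherwise $B^1_j$ would be a proper direct summand of $M_1$. It follows that $E_1(W_j)=B_j^1$. Only $y_f$ needs an argument: if $s\ge2$ then $y_f\notin W$ because some $a_e\neq0$; if $s=1$ then $k\ge2$ and all $w^1_l\ne0$. By (Z3), $W_j\in\mathcal Z$ and $W\in\mathcal Z$. If $s\ge2$, then $E_1(W)=\bigsqcup_jB^1_j$.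 Put $c_f=1$ and $c_e=-a_e$ for $e\in S_1\setminus f$, so that $w^1=\sum_{e\in S_1}c_ey_e$.

**Step 2.2: the same structure for $M_2$.** We recover the pattern from $\nu$ alone. Let $B_j^2=E_2(W_j)$. These sets are disjoint, span $W_j$, and $|B^2_j|=|B^1_j|$, because $W_j\in\mathcal Z$. Let $S_2=E_2\setminus\bigsqcup_jB^2_j$; so $|S_2|=s$.

If $s\ge2$, then $|E_2(W)|=|E_1(W)|=\sum_j|B_j^2|$, so $S_2\cap E_2(W)=\emptyset$. By (Z4), $M_2/W$ is coloop-free; it has $s$ elements and rank $s-1$. It is a circuit: it contains a circuit $C$, and an element $e\notin C$ would be a coloop, because the other $s-1$ elements contain $C$ and so have rank at most $s-2$. If $s=1$, then $W=V$ and we may take $c_e=1$ for the single $e\in S_2$. In all cases there are nonzero $c_e$ $(e\in S_2)$ with $w^2:=\sum_{e\in S_2}c_ey_e\in W$, and any $s-1$ elements of $S_2$ are independent modulo $W$. So $\operatorname{span}S_2\cap W=\langle w^2\rangle$. Write $w^2=\sum_jw_j^2$ with $w_j^2\in W_j$.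

Each $w_j^2\ne0$. Suppose $w_j^2=0$ for some $j$. Put $W_{\ne j}=\bigoplus_{l\ne j}W_l$ and $V'=\operatorname{span}(S_2\cup\bigcup_{l\ne j}B_l^2)$. Since $w^2\in W_{\ne j}$, and any $s-1$ elements of $S_2$ are independent modulo $W$, we get $\dim V'=\dim W_{\ne j}+s-1$. As $W_j+V'=V$ and $\dim V=\dim W+s-1$, we have $V=W_j\oplus V'$. So $M_2$ is the direct sum of $B_j^2$ and its complement, which spans $V'$; hence $E_2(V')=E_2\setminus B_j^2$, and $V'\in\mathcal Z$ by (D) and (Z3). Moreover $V'\ne0$, because $s\ge2$ or $k\ge2$. By (Z5), $E_1=E_1(W_j)\sqcup E_1(V')$, and both parts are nonempty because they span nonzero spaces. So $M_1$ is disconnected, a contradiction.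

For both $i=1,2$ we now have the same structure, which we call (S):

- $E_i=S_i\sqcup\bigsqcup_jB^i_j$, $B_j^i=E_i(W_j)$, $|S_i|=s$, $\dim V=\dim W+s-1$;
- there are nonzero $c_e$ with $w^i=\sum_{e\in S_i}c_ey_e\in W$, and the only linear relations of $S_i$ modulo $W$ are the multiples of $(c_e)$;
- all components $w_j^i$ of $w^i$ are nonzero;
- if $s\ge2$, no element of $S_i$ lies in $W$.

**Step 2.3: smaller twins.** We add the attaching vector to each block. Let $M_i^j$ be the configuration $(y_e)_{e\in B_j^i}$ together with one extra vector $w_j^i$, in $W_j$. Its vectors are nonzero, and it is coloop-free, since $B_j^i$ is coloop-free and spans $W_j$. Claim: $(M_1^j,M_2^j)$ are twins.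

For $i=1$ one could get $M_1^j$ by dividing by all but one element of $S_1$ and by the other blocks. But the span of part of $S_1$ is not cyclic, and for $M_2$ it is another subspace; so (Z4) does not apply. Instead we find a formula for the nullity of $M_i^j$ in terms of $\nu$ alone.

By (Z3), $W_{\ne j}\in\mathcal Z$. Also $E_i(W_{\ne j})=\bigsqcup_{l\ne j}B^i_l$; if $s=1$, the element of $S_i$ is a multiple of $w^i$ and not in $W_{\ne j}$ since $w_j^i\ne0$. By (Z4), $\bar M_i=M_i/W_{\ne j}$ are twins in $\bar V=V/W_{\ne j}\supseteq\bar W=W/W_{\ne j}\cong W_j$. The configuration $\bar M_i$ consists of $B_j^i\subset\bar W$ and $S_i$, with the relation $\sum_{S_i}c_e\bar y_e=w_j^i$. If $s=1$, then $\bar V=\bar W$ and $\bar M_i$ is $M_i^j$ up to scaling one vector, so the claim holds. If $s\ge2$, we show for $U\subseteq\bar W$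
$$\nu_{M_i^j}(U)=\max\{\nu_{\bar M_i}(F):F\subseteq\bar V\text{ a subspace},\ F\cap\bar W\subseteq U\}.\tag{3}$$
The right side does not depend on $i$, so (3) proves the claim.

Write $\nu^+=\nu_{M_i^j}$, $w=w_j^i$, $S=S_i$, $B=B_j^i$, $B(U)=\{e\in B:y_e\in U\}$, and let all other notation refer to $\bar M_i$. Since $\bar V/\bar W=V/W$, the only relations of $S$ modulo $\bar W$ are the multiples of $(c_e)$, no element of $S$ lies in $\bar W$, and $\operatorname{span}S\cap\bar W=\langle w\rangle$. We first record two computations for a subspace $F\subseteq\bar V$ with $U'=F\cap\bar W$.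

If $S\not\subseteq E(F)$, then $S\cap E(F)$ is independent modulo $\bar W$, and $E(F)=B(U')\sqcup(S\cap E(F))$, so
$$\nu(F)=|B(U')|-\operatorname{rk}B(U')\le\nu^+(U'),\tag{4}$$
because adding an element cannot decrease the nullity; if moreover $w\notin U'$, equality holds.

If $S\subseteq E(F)$, then $w\in U'$ and $E(F)=B(U')\sqcup S$. The image of $\operatorname{span}E(F)$ modulo $\bar W$ has dimension $s-1$. An element of $\operatorname{span}(B(U')\cup S)$ lying in $\bar W$ has $S$-coefficients proportional to $(c_e)$ modulo relations, so it lies in $\operatorname{span}(B(U')\cup w)$. So the rank is $\operatorname{rk}(B(U')\cup w)+s-1$, and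
$$\nu(F)=|B(U')|+1-\operatorname{rk}(B(U')\cup w)=\nu^+(U').\tag{5}$$

For "$\ge$" in (3): if $F\cap\bar W\subseteq U$, then by (4) or (5), $\nu(F)\le\nu^+(F\cap\bar W)\le\nu^+(U)$, by monotonicity. For "$\le$": if $w\notin U$, take $F=U$; no element of $S$ lies in $\bar W$, so $S\not\subseteq E(F)$ and (4) holds with equality, giving $\nu(F)=\nu^+(U)$. If $w\in U$, take $F=U+\operatorname{span}S$. Since $U\subseteq\bar W$, $F\cap\bar W=U+(\operatorname{span}S\cap\bar W)=U+\langle w\rangle=U$, and (5) gives $\nu(F)=\nu^+(U)$. This proves (3).

It remains to see that induction applies. $M_1^j$ is graphic: $\bar M_1$ is a quotient of $M_1$ by the span of a set of elements, hence graphic by (Q). If $s\geq 2$, divide further by the span of all but one element $e_0$ of $S_1$. This span has dimension $s-1=\dim\bar V-\dim\bar W$ and meets $\bar W$ in $0$, so $\bar W$ maps isomorphically onto the quotient, and $c_{e_0}\bar y_{e_0}$ goes to the image of $w^1_j$. So the quotient, which is graphic by (Q), is $M_1^j$ up to isomorphism and scaling one vector. Also $|B_j^1|+1<|E_1|$, because $s\ge2$ or $k\ge2$. By induction there is a compatible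 bijection $\sigma_j$ from the elements of $M_1^j$ to those of $M_2^j$.

**Step 2.4: we may assume $\sigma_j(w_j^1)=w_j^2$.** Here $w_j^i$ denotes the extra element. We need this so that $\sigma_j$ maps $B_j^1$ to $B_j^2$. (In Example 5, the extra element $e_1-e_2$ and the edge $12$ are parallel, and $\sigma_j$ might exchange them.) Let $U\subseteq W_j$ be cyclic for $M_1^j$, equivalently for $M_2^j$, and let $\nu^j$ be their common nullity function. The extra element, when it lies in $U$, is not a coloop of $M_i^j|U$, so removing it drops the nullity by $1$:
$$\nu^j(U)-\nu(U)=\begin{cases}1,& w_j^i\in U,\\ 0,& w_j^i\notin U,\end{cases}\qquad i=1,2 .$$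
The left side does not depend on $i$. So $w_j^1\in U\iff w_j^2\in U$. Let $w''=\sigma_j^{-1}(w_j^2)$. Compatibility gives $w''\in U\iff w_j^2\in U\iff w_j^1\in U$. So no cyclic $U$ separates the elements $w''$ and $w_j^1$, and $\sigma_j$ precomposed with their transposition is again compatible and maps $w_j^1\mapsto w_j^2$.

**Step 2.5: gluing.** We assemble the pieces and check compatibility. Let $\sigma$ be $\sigma_j$ on each $B_j^1$ and any bijection $S_1\to S_2$ on $S_1$. Claim: for $U\in\mathcal Z$ and $i=1,2$, either

- (I) $S_i\cap E_i(U)=\emptyset$, or
- (II) $S_i\subseteq E_i(U)$;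

the alternative is the same for $i=1,2$; and each $U\cap W_j$ is cyclic for $M_i^j$.

First, if $S_i\cap E_i(U)$ were a proper nonempty subset of $S_i$, it would be independent modulo $W$, while the rest of $E_i(U)$ lies in $W$; its elements would be coloops of $M_i|E_i(U)$. Hence (I) or (II).

Suppose (I). Then $E_i(U)\subseteq\bigsqcup_jB^i_j$, so $U=\bigoplus_jU_j$ with $U_j:=U\cap W_j=\operatorname{span}(E_i(U)\cap B_j^i)$. By (D) each $M_i|(E_i(U)\cap B_j^i)$ is coloop-free. So by (Z3) $U_j\in\mathcal Z$ and $U_j$ is cyclic for $M_i^j$. Moreover $U\subseteq W$ and $\nu(U)=\sum_j\nu(U_j)$.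

Suppose (II). Let $X=E_i(U)\setminus S_i=\bigsqcup_jX_j$ with $X_j=E_i(U)\cap B_j^i$. Elements of $S_i$ are not coloops of $M_i|E_i(U)$, so some combination $\sum_{S_i}a_ey_e$ with $a\ne0$ lies in $\operatorname{span}X\subseteq W$. By (S), $a\propto c$. So $w^i\in\operatorname{span}X=\bigoplus_j\operatorname{span}X_j$, and $w_j^i\in\operatorname{span}X_j$ for all $j$. An element of $U=\operatorname{span}(S_i\cup X)$ lying in $W$ lies in $\langle w^i\rangle+\operatorname{span}X=\operatorname{span}X$. So $U\cap W_j=\operatorname{span}X_j=:U_j$. The family $X_j\cup\{w_j^i\}$ spans $U_j$; we show it is coloop-free. The vector $w_j^i\in\operatorname{span}X_j$ is no coloop. If $e\in X_j$ were a coloop, then $\operatorname{span}(X_j\setminus e)$ would have the same dimension as $\operatorname{span}((X_j\setminus e)\cup w_j^i)$, namely $\dim U_j-1$; hence $w_j^i\in\operatorname{span}(X_j\setminus e)$ and $w^i\in\operatorname{span}(X\setminus e)$. Since $e$ is no coloop of $M_i|E_i(U)$,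
$$y_e\in\operatorname{span}(S_i\cup (X\setminus e))\cap W=\langle w^i\rangle+\operatorname{span}(X\setminus e)=\operatorname{span}(X\setminus e),$$
so $y_e\in\operatorname{span}(X_j\setminus e)$, a contradiction. By (Z3), $U_j$ is cyclic for $M_i^j$.

Now the alternative is the same for both $i$. Suppose (I) holds for $i$ and (II) for $i'\ne i$. By (I), $U=\bigoplus_jU_j\subseteq W$ with $U_j\in\mathcal Z$ and $\nu(U)=\sum_j\nu(U_j)$. If $s\ge2$, (II) is impossible since no element of $S_{i'}$ is in $W$. If $s=1$, then $E_{i'}(U)$ contains $S_{i'}$ and the disjoint sets $E_{i'}(U_j)\subseteq B_j^{i'}$, so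
$$\nu(U)=|E_{i'}(U)|-\dim U\ge1+\sum_j\bigl(|E_{i'}(U_j)|-\dim U_j\bigr)=1+\sum_j\nu(U_j)=1+\nu(U),$$
a contradiction. This proves the claim.

Consequently $E_i(U)=(\emptyset\text{ or }S_i)\sqcup\bigsqcup_jE_i(U\cap W_j)$, with the same alternative for both $i$. Since $U\cap W_j$ is cyclic for $M_i^j$, $\sigma_j$ is compatible, and $\sigma_j(w_j^1)=w_j^2$, we get $\sigma_j(E_1(U\cap W_j))=E_2(U\cap W_j)$. So $\sigma$ is compatible, and Case 2 is done.

## Case 3: $M_1$ is connected and no deletion disconnects it

The complete graph $K_4$ is the first instance. Here we show that $M_1$ and $M_2$ have the same lines with the same multiplicities.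

Let $M_1$ be given by a loopless graph $G_1$ without isolated vertices, with vertex set $N$. Apply the corresponding linear isomorphism to both $M_1$ and $M_2$; rescaling vectors changes nothing. We use repeatedly:

**(E)** If the edge set of a graph is split into two nonempty parts, with edges inside vertex sets $P'$ and $Q'$ respectively, and $|P'\cap Q'|\le1$, then its configuration is disconnected. Indeed the spans of the two parts meet in vectors of coordinate sum $0$ supported on $P'\cap Q'$, and only $0$ is such.

Hence $G_1$ is connected without cut vertices: otherwise split off one component, or one component of $G_1-v$ together with the cut vertex $v$. So $|N|=\dim V+1\ge3$ and $V=\{x\in\mathbb R^N:\sum x_v=0\}$. $G_1$ is bridgeless because $M_1$ is coloop-free, so all degrees are at least $2$. Let $m=|E_1|=|E_2|$. For $\emptyset\ne S\subseteq N$ let $U_S=\{x\in V:\operatorname{supp}x\subseteq S\}$, of dimension $|S|-1$. If $M_i$ is given by a graph $G_i$ on $N$, then $E_i(U_S)=E(G_i[S])$, so $U_S\in\mathcal Z$ iff $G_i[S]$ is connected and bridgeless.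

**Step 3.1: $M_2$ is given by a graph $G_2$ on the same vertex set.** We find enough cyclic coordinate hyperplanes to count supports. For $w\in N$, $G_1-w$ is connected. It is also bridgeless. Let $f=uv$ be a bridge of $G_1-w$, and let $P\ni u$, $Q\ni v$ be the two components of $(G_1-w)\setminus f$. Every edge of $G_1\setminus f$ lies inside $P\cup\{w\}$ or inside $Q\cup\{w\}$. Both kinds occur, since $u$ and $v$ have degree at least $2$ in $G_1$ and so are incident to edges other than $f$. By (E), $M_1\setminus f$ is disconnected, contrary to the assumption of this case.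

Hence $U_{N\setminus w}\in\mathcal Z$ and $|E_2(U_{N\setminus w})|=|E_1(U_{N\setminus w})|=m-\deg_{G_1}(w)$. That is, exactly $\deg_{G_1}(w)$ elements $e\in E_2$ have $w\in\operatorname{supp}y_e$. Summing over $w$,
$$\sum_{e\in E_2}|\operatorname{supp}y_e|=\sum_{w\in N}\deg_{G_1}(w)=2m=2|E_2|.$$
Each $y_e\ne0$ has coordinate sum $0$, so $|\operatorname{supp}y_e|\ge2$. Hence all supports have size exactly $2$, and each $y_e$ is a multiple of some $e_a-e_b$. So $M_2$ is given by a loopless graph $G_2$ on $N$, with $\deg_{G_2}(w)=\deg_{G_1}(w)=:d(w)$. $G_2$ is connected since $M_2$ spans $V$. Since $U_{N\setminus w}\in\mathcal Z$, every $G_2-w$ is connected and bridgeless; in particular $G_2$ has no cut vertex.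

**Step 3.2: what small and large vertex sets tell us.** We compare edge multiplicities. Let $\mu_i(ab)$ be the number of $ab$-edges in $G_i$. Since $\nu(U_S)=|E(G_i[S])|-|S|+c(G_i[S])$ for both $i$,
$$|E(G_1[S])|+c(G_1[S])=|E(G_2[S])|+c(G_2[S])\qquad(\emptyset\ne S\subseteq N).\tag{6}$$
One would like to read off $\mu_i(ab)$ from $S=\{a,b\}$. This gives $\max(\mu_1(ab)-1,0)=\max(\mu_2(ab)-1,0)$, so all multiplicities agree except that a single edge cannot be told from no edge. That is the point where the direct approach stops. In particular $\mu_1(ab)>\mu_2(ab)$ forces $\mu_1(ab)=1$ and $\mu_2(ab)=0$. Now look at the complement. With $S=N\setminus\{a,b\}$, which is nonempty, and $|E(G_i[S])|=m-d(a)-d(b)+\mu_i(ab)$, (6) gives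
$$\mu_1(ab)+c(G_1-a-b)=\mu_2(ab)+c(G_2-a-b).\tag{7}$$
Hence $\mu_1(ab)>\mu_2(ab)$ implies $c(G_2-a-b)\ge2$: the graph $G_2-a-b$ is disconnected.

**Step 3.3: one discrepancy produces a second one that crosses it.** If $\mu_1=\mu_2$ everywhere, then $M_1,M_2$ have the same lines with the same multiplicities, and a bijection matching lines is compatible. Suppose not. Since $\sum\mu_1=\sum\mu_2=m$, there are $a,b$ with $\mu_1(ab)=1$, $\mu_2(ab)=0$, and $G_2-a-b$ is disconnected. Let $Y$ be (the vertex set of) one of its components, $Z=N\setminus(Y\cup\{a,b\})\neq\emptyset$, $S_Y=Y\cup\{a,b\}$, $S_Z=Z\cup\{a,b\}$. As $G_2$ has no cut vertex, $a$ and $b$ both have neighbours in every component of $G_2-a-b$. So $G_2[S_Y]$ and $G_2[S_Z]$ are connected. As $\mu_2(ab)=0$, $E(G_2)=E(G_2[S_Y])\sqcup E(G_2[S_Z])$. Computing in $G_2$,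
$$\nu(U_{S_Y})+\nu(U_{S_Z})=m-(|N|+2)+2=m-|N|.$$
Let $\kappa$ be the number of edges of $G_1$ between $Y$ and $Z$. The single $ab$-edge of $G_1$ is counted twice in $|E(G_1[S_Y])|+|E(G_1[S_Z])|=m+1-\kappa$. Computing in $G_1$,
$$\nu(U_{S_Y})+\nu(U_{S_Z})=(m+1-\kappa)-(|N|+2)+c(G_1[S_Y])+c(G_1[S_Z]).$$
Hence $\kappa=c(G_1[S_Y])+c(G_1[S_Z])-1\ge1$. So $G_1$ has an edge $xy$ with $x\in Y$, $y\in Z$. Since $\mu_2(xy)=0<\mu_1(xy)$, Step 3.2 shows that $G_2-x-y$ is disconnected.

**Step 3.4: $G_2$ is a ring of four pieces.** We combine the two separating pairs. Each component of $G_2[S_Y]-x$ contains $a$ or $b$; otherwise it would be a component of $G_2-x$ not containing $a$, and $x$ would be a cut vertex of $G_2$. Likewise for $G_2[S_Z]-y$. If $G_2[S_Y]-x$, which contains $a$ and $b$, were connected, then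
$$G_2-x-y=(G_2[S_Y]-x)\cup(G_2[S_Z]-y)$$
would be connected, a contradiction. The same holds with the roles exchanged. So $G_2[S_Y]-x$ has exactly two components $Y_a\ni a$ and $Y_b\ni b$, and $G_2[S_Z]-y$ has exactly two components $Z_a\ni a$ and $Z_b\ni b$. Put
$$A_1=Y_a\cup\{x\},\quad A_2=Y_b\cup\{x\},\quad A_3=Z_b\cup\{y\},\quad A_4=Z_a\cup\{y\}.$$
Since $S_Y\cap S_Z=\{a,b\}$, we have $A_1\cap A_2=\{x\}$, $A_2\cap A_3=\{b\}$, $A_3\cap A_4=\{y\}$, $A_4\cap A_1=\{a\}$, and $A_1\cap A_3=A_2\cap A_4=\emptyset$. Every edge of $G_2$ lies in exactly one $G_2[A_l]$. Each $G_2[A_l]$ is connected; for instance $x$ has a neighbour in $Y_a$ because $G_2[S_Y]$ is connected.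

**Step 3.5: each $G_2[A_l]$ is bridgeless.** This will make the four subspaces $U_{A_l}$ cyclic. Consider $l=1$; note $b\notin A_1$. Put $R=A_2\setminus b$ and $T=A_4\cup(A_3\setminus b)$. Then $A_1\cap R=\{x\}$, $A_1\cap T=\{a\}$, $R\cap T=\emptyset$, and every edge of $G_2-b$ has both ends in $A_1$, or both in $R$, or both in $T$. Let $f$ be an edge of $G_2[A_1]$. By Step 3.1, $f$ is not a bridge of $G_2-b$, so it lies on a cycle $C$ of $G_2-b$. Suppose $C$ has an edge not in $G_2[A_1]$, and let $P$ be a maximal subpath of $C$ all of whose edges are not in $G_2[A_1]$. Since $f\notin P$, the ends of $P$ are distinct, and by maximality they lie in $A_1$. Each edge of $P$ has both ends in $R$ or both in $T$; as $R\cap T=\emptyset$, consecutive edges are of the same kind, so $P$ lies entirely in $R$ or entirely in $T$. Hence both its ends lie in $A_1\cap R=\{x\}$, or both in $A_1\cap T=\{a\}$, a contradiction. So $C\subseteq G_2[A_1]$, and $f$ is not a bridge of $G_2[A_1]$.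

The same argument works for $A_4$, in $G_2-b$, with $R=A_3\setminus b$ and $T=A_1\cup(A_2\setminus b)$: here $A_4\cap R=\{y\}$, $A_4\cap T=\{a\}$ and $R\cap T=\emptyset$. Exchanging $a$ and $b$ exchanges $A_1$ with $A_2$ and $A_4$ with $A_3$, so the argument in $G_2-a$ covers $A_2$ and $A_3$.

**Step 3.6: contradiction.** We count the edges of $G_1$ in the four pieces. By Steps 3.4 and 3.5, $U_{A_l}\in\mathcal Z$, so $|E(G_1[A_l])|=|E(G_2[A_l])|$ for $l=1,\dots,4$. The sets $E(G_1[A_l])$ are disjoint, since the $A_l$ pairwise share at most one vertex, and their total size is $\sum_l|E(G_2[A_l])|=m$. So every edge of $G_1$ lies inside some $A_l$. But $ab\in E(G_1)$, while $a$ lies only in $A_1,A_4$ and $b$ only in $A_2,A_3$. This is a contradiction. So $\mu_1=\mu_2$, Case 3 is done, and Theorem 6 is proved. $\square$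

With Theorem 6, Theorem B is proved as well.

## From configurations back to graphs and matrices

*Proof of Theorem A.* Let $M_i$ be the configuration of $G_i$ with bridges deleted, in its span. It is graphic and coloop-free, its matroid is $M_{G_i}$, and $\mathcal C^{\mathrm{Cen}}_{G_i}\cong\mathcal C_{M_i}$ as graded algebras by Lemma 3. (For a tree, $M_i$ is empty and the algebra is $\mathbb R$.)

Conditions 1 and 2 are equivalent by Lemma 4(i), applied to $M_1,M_2$. If 2 holds, Theorem B gives a matroid isomorphism, which is 3. If 3 holds, Lemma 5 turns the matroid isomorphism $\sigma$ into a linear isomorphism $\varphi:V_1\to V_2$ with $\varphi(y_e)\in\mathbb R^*z_{\sigma(e)}$, where $z_e$ are the vectors of $M_2$; then $\nu_2(\varphi(U))=\nu_1(U)$ for all $U$, and Lemma 4(ii) gives 2. $\blacksquare$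

Since neither Theorem B nor Lemma 5 needs the second configuration to be graphic, the same argument compares one graph with an arbitrary real matrix.

**Complement.** Let $G$ be a connected loopless graph with at least two vertices and $A$ any real matrix of full row rank. Then $\mathcal C_G^{\mathrm{Cen}}\cong\mathcal C_A^{\mathrm{Cen}}$ (graded or not) iff $M_G$ is isomorphic to the matroid of $A$ with loops and coloops deleted.

*Proof.* Let $M_1$ be the configuration of $G$ with bridges deleted. Let $M_2$ be the family of nonzero columns of $A$ with coloops deleted, in its span. Dropping zero columns does not change the ideal, so by Lemma 3 the two algebras are $\mathcal C_{M_1}$ and $\mathcal C_{M_2}$ as graded algebras. By Lemma 4(i) the graded and non-graded statements agree. A graded isomorphism gives a matroid isomorphism by Theorem B, because $M_1$ is graphic. Conversely a matroid isomorphism gives $\varphi$ by Lemma 5, and then Lemma 4(ii) gives a graded isomorphism. $\square$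

Here one side is graphic. Example 6 shows that this hypothesis cannot simply be dropped.
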